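# What separate encoders cost at high resolution: Gaussian sources and the pairs nobody sees

## 1. A Gaussian chain shared by two encoders

Take three jointly Gaussian sources $X_1,X_2,X_3$ of mean $0$ with covariances $\Gamma_{ij}=2^{-|i-j|}$, repeated independently over time. One encoder watches $(X_1,X_2)$, another watches $(X_2,X_3)$, and each sends a message to a common decoder, which must reconstruct all three sources with small mean squared error $d$. No encoder sees $X_1$ and $X_3$ together, although they are correlated. Compared with a single encoder that sees everything, how many extra nats must be sent? For this source the answer is none at all, as soon as $d<\frac13$. We prove this first, in the generality in which it is easy, and then ask what changes for other sources. Now the precise setting.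

**The model.** Let $L\ge2$ and let $X(t)=(X_1(t),\dots,X_L(t))^T$, $t=1,2,\dots$, be i.i.d. $\mathcal N(0,\Gamma)$ with $\Gamma$ positive definite. The *information matrix* is $\Theta=\Gamma^{-1}=(\theta_{ij})$. A *cover* of $\{1,\dots,L\}$ is a collection $\mathbb S=\{\mathcal S_1,\dots,\mathcal S_M\}$ of nonempty subsets whose union is $\{1,\dots,L\}$. A code of length $n$ consists of messages $J_m=f_m(X^n_{\mathcal S_m})$, where $J_m$ takes at most $e^{nR_m}$ values, and reconstructions $\hat X^n=g(J)$ with $J=(J_1,\dots,J_M)$. Its sum rate is $\sum_mR_m$ (in nats; all logarithms are natural), and its average distortion is $\frac1{Ln}\sum_{\ell,t}\mathbb E[(X_\ell(t)-\hat X_\ell(t))^2]$. Then $r_{\mathbb S}(d)$ is the infimum of all $R$ such that for every $\epsilon>0$ some code has sum rate $\le R+\epsilon$ and average distortion $\le d+\epsilon$. It is nonincreasing in $d$. We write $r_C$ for the centralized cover $\{\{1,\dots,L\}\}$. We take as known that $r_{\mathbb S}(d)\ge r_C(d)$ for every cover, and that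
$$r_C(d)=\tfrac12\log\frac{\det\Gamma}{d^L}\qquad\text{for } d<\lambda_{\min}(\Gamma).\tag{1}$$

**Unseen pairs.** Put
$$\mathcal E=\mathcal E(\mathbb S)=\{(i,j):1\le i<j\le L,\ \{i,j\}\nsubseteq\mathcal S\text{ for all }\mathcal S\in\mathbb S\}.$$
These are the pairs that no encoder observes jointly. For $\{\{1,2\},\{2,3\}\}$ we get $\mathcal E=\{(1,3)\}$. For $\{\{1\},\dots,\{L\}\}$ every pair is unseen. For $\{\{1,2\},\{2,3\},\{1,3\}\}$ we get $\mathcal E=\emptyset$, although no encoder sees everything. We say that a symmetric matrix "vanishes on $\mathcal E$" when its $(i,j)$ and $(j,i)$ entries are $0$ for all $(i,j)\in\mathcal E$.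

**What $\theta_{ij}$ measures.** The density of $X(t)$ is proportional to $\exp(-\frac12\sum_{i,j}\theta_{ij}x_ix_j)$. So $\theta_{ij}=0$ means that $X_i$ and $X_j$ are independent given all the other coordinates, which is not the same as being uncorrelated. For the chain above,
$$\Theta=\begin{pmatrix}4/3&-2/3&0\\-2/3&5/3&-2/3\\0&-2/3&4/3\end{pmatrix},$$
so $\theta_{13}=0$ while $\Gamma_{13}=\frac14$. Conversely, let $X_1,X_3,N$ be independent standard normals and $X_2=X_1+X_3+N$. The density has exponent $-\frac12\big(x_1^2+x_3^2+(x_2-x_1-x_3)^2\big)$, so $\theta_{13}=1$, although $X_1$ and $X_3$ are independent.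

**Gaussian facts.** Three textbook facts are used throughout.

First, if $X\sim\mathcal N(0,\Gamma)$ and $U=\mathsf AX+N$ with $N\sim\mathcal N(0,I)$ independent of $X$, then
$$\operatorname{cov}(X|U)=(\Theta+\mathsf A^T\mathsf A)^{-1},\qquad I(X;U)=\tfrac12\log\frac{\det\Gamma}{\det\operatorname{cov}(X|U)}=\tfrac12\log\det(I+\mathsf A\Gamma\mathsf A^T).\tag{2}$$

Second, if $G\sim\mathcal N(0,\Sigma)$, $K=\Sigma^{-1}$, and $A,R$ are complementary index sets, then
$$\operatorname{cov}(G_A|G_R)=(K_{AA})^{-1},\qquad\det\Sigma=\det\Sigma_{RR}\cdot\det\big((K_{AA})^{-1}\big).\tag{3}$$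

Third, a random vector in $\mathbb R^k$ with covariance $\Sigma$ has differential entropy at most $\frac12\log\big((2\pi e)^k\det\Sigma\big)$, and $\log\det$ is concave on positive definite matrices.

## 2. Gaussian test channels, and covers that lose nothing

A Gaussian test channel is a choice of noisy linear observations $U_m$, one for each encoder. By (2), observing $U$ replaces the information matrix $\Theta$ by $K=\Theta+W$, where $W$ is the total information gained. Encoder $m$ can contribute any positive semidefinite matrix supported on $\mathcal S_m\times\mathcal S_m$, so $W$ necessarily vanishes on $\mathcal E$. The first proposition says that this is the only obstruction when $W$ is diagonally dominant.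

**Proposition 1.** Let $\Sigma\succ0$, and let $K=\Sigma^{-1}=(k_{ij})$ satisfy $k_{ij}=\theta_{ij}$ for $(i,j)\in\mathcal E$ and $k_{ii}-\theta_{ii}\ge\sum_{j\ne i}|k_{ij}-\theta_{ij}|$ for all $i$. Then
$$r_{\mathbb S}\big(\tfrac1L\operatorname{tr}\Sigma\big)\le\tfrac12\log\frac{\det\Gamma}{\det\Sigma}.$$

**Step 1: split $W=K-\Theta$ among the encoders.** We need $W$ to be a sum of positive semidefinite pieces, each lying inside one block. For each pair $i<j$ not in $\mathcal E$, pick an $m$ with $\{i,j\}\subseteq\mathcal S_m$ and give encoder $m$ the matrix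
$$|w_{ij}|\,(e_i+\operatorname{sgn}(w_{ij})e_j)(e_i+\operatorname{sgn}(w_{ij})e_j)^T .$$
Its $(i,j)$ entry is $w_{ij}$, and it puts $|w_{ij}|$ at $(i,i)$ and at $(j,j)$. For each $i$ pick an $m$ with $i\in\mathcal S_m$ and give encoder $m$ the matrix $\big(w_{ii}-\sum_{j\ne i}|w_{ij}|\big)e_ie_i^T$, which is positive semidefinite by the dominance hypothesis. Since $W$ vanishes on $\mathcal E$, the pieces add up to $W$. So $W=\sum_mE_mQ_mE_m^T$ with $Q_m\succeq0$ and $E_m$ the coordinate embedding of $\mathbb R^{\mathcal S_m}$ into $\mathbb R^L$.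

**Step 2: the test channel.** We compute what these pieces give. Let $U_m=Q_m^{1/2}X_{\mathcal S_m}+N_m$ with independent $N_m\sim\mathcal N(0,I)$, and stack these as $U=\mathsf AX+N$. Then $\mathsf A^T\mathsf A=W$, and (2) gives
$$\operatorname{cov}(X|U)=(\Theta+W)^{-1}=\Sigma,\qquad I(X;U)=\tfrac12\log\frac{\det\Gamma}{\det\Sigma}.$$
Write $\mathbb E[X|U]=\mathsf FU$, so $\mathbb E|X-\mathsf FU|^2=\operatorname{tr}\Sigma$.

**Step 3: the coding theorem to be used.** To turn the test channel into codes we use the Berger–Tung inner bound for finite alphabets (Berger 1978; Tung 1978; see El Gamal–Kim, *Network Information Theory*, Ch. 12). Let $Y_1,\dots,Y_M$ be finite-alphabet sources, let $\bar U_1,\dots,\bar U_M$ be finite-valued with Markov chains $\bar U_m-Y_m-(Y_{m'},\bar U_{m'})_{m'\ne m}$, let $\hat x(\bar U)$ be a function, and take a bounded distortion measure on $(Y_1,\dots,Y_M,\hat x)$. Then the expected distortion is asymptotically achievable at rates $R_m=I(Y_m;\bar U_m|\bar U_1,\dots,\bar U_{m-1})+\epsilon$. The sum rate is $I(Y_1,\dots,Y_M;\bar U)+M\epsilon$.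

**Step 4: reduce to finite alphabets.** Our sources are real, so we quantize and control the loss. Let $\bar X_\ell$ be a finite quantization of $X_\ell$ and $\tilde X_\ell=\mathbb E[X_\ell|\bar X_\ell]$. Along refining quantizations, $\tilde X\to X$ in $L^2$. Take $Y_m=\bar X_{\mathcal S_m}$ and $\tilde U=\mathsf A\tilde X+N$, and let $\bar U_m$ be a finite quantization of $\tilde U_m$. The block $\tilde U_m=Q_m^{1/2}\tilde X_{\mathcal S_m}+N_m$ depends only on $Y_m$ and independent noise, so the Markov chains hold. For the rate, $\tilde U$ depends on $\bar X$ only through $\tilde X$, so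
$$I(\bar X;\bar U)\le I(\tilde X;\tilde U)=h(\tilde U)-h(N)\le\tfrac12\log\det\big(I+\mathsf A\operatorname{cov}(\tilde X)\mathsf A^T\big)\ \longrightarrow\ I(X;U),$$
the limit being along refining quantizations. For the distortion, use the measure $\mathbb E\big[|X-\hat x|^2\,\big|\,\bar X=\bar x\big]$, which takes finitely many finite values because all alphabets are finite. It gives the true squared error of a code built on $\bar X^n$. Indeed, given $\bar X^n$ the vector $X^n$ has a product law that does not depend on the code, and $\hat x(t)$ depends on $X^n$ only through $\bar X^n$. With $\hat x=\mathsf F\bar U$ and $\bar U$ a fine enough quantization of $\tilde U$, the expected distortion is as close as we like to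
$$\mathbb E|X-\mathsf F\tilde U|^2=\mathbb E|X-\mathsf F\mathsf A\tilde X-\mathsf FN|^2\ \longrightarrow\ \mathbb E|X-\mathsf F\mathsf AX-\mathsf FN|^2=\operatorname{tr}\Sigma .$$
Dividing by $L$, for every $\epsilon>0$ some code has sum rate at most $I(X;U)+\epsilon$ and average distortion at most $\frac1L\operatorname{tr}\Sigma+\epsilon$. $\square$

The easy case is now immediate.

**Proposition 2.** If $\theta_{ij}=0$ for all $(i,j)\in\mathcal E$, then $r_{\mathbb S}(d)=r_C(d)$ for all sufficiently small $d>0$.

**Proof.** Try $\Sigma=dI$, that is, $K=d^{-1}I$. On $\mathcal E$ we have $k_{ij}=0=\theta_{ij}$. The dominance condition reads $\frac1d-\theta_{ii}\ge\sum_{j\ne i}|\theta_{ij}|$, which holds for small $d$. Proposition 1 and (1) give $r_{\mathbb S}(d)\le\frac12\log(\det\Gamma/d^L)=r_C(d)$, and $r_{\mathbb S}\ge r_C$ always. $\square$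

For the chain of Section 1 the absolute row sums of $\Theta$ are $2,3,2$, so dominance holds when $d\le\frac13$. Every eigenvalue of $\Theta$ is at most its largest absolute row sum $3$, so $\lambda_{\min}(\Gamma)\ge\frac13$ and (1) applies for $d<\frac13$. The test channel can be read off. We have $w_{12}=w_{23}=\frac23$ and $w_{13}=0$, so one encoder describes $\sqrt{2/3}\,(X_1+X_2)$ in unit noise, the other describes $\sqrt{2/3}\,(X_2+X_3)$ in unit noise, and the remaining weights $\frac1d-2,\frac1d-3,\frac1d-2$ are spent on the single coordinates. The sum rate is $\frac12\log\frac{9}{16d^3}$, the centralized value, since $\det\Gamma=\frac9{16}$.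

What changes if $\theta_{ij}\ne0$ for some unseen pair? The choice $K=d^{-1}I$ would need $w_{ij}=-\theta_{ij}\ne0$ on $\mathcal E$, and no collection of encoders can produce that entry. A Gaussian test channel leaves $k_{ij}$ frozen at $\theta_{ij}$ on $\mathcal E$. Two questions arise: how much does this freezing cost, and can a cleverer code, not of this Gaussian form, avoid it?

## 3. Freezing the entries of $\Sigma^{-1}$ on the unseen pairs

The conjecture posed by Xie, Tu, Zhou and Chen in "Generalized Gaussian Multiterminal Source Coding in the High-Resolution Regime" (arXiv:1908.05713, 2019) is that for any cover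
$$r_{\mathbb S}(d)-r_C(d)=\frac12\sum_{(i,j)\in\mathcal E}\theta_{ij}^2d^2+o(d^2)\qquad(d\downarrow0).$$
We prove that it is true, and more precisely the following two theorems.

**Theorem 3.** For every cover, $\displaystyle r_{\mathbb S}(d)-r_C(d)=\frac12\sum_{(i,j)\in\mathcal E}\theta_{ij}^2d^2+O(d^3)$ as $d\downarrow0$. Hence the conjecture holds.

**Theorem 4.** Let
$$F_{\mathcal E}(d)=\min\Big\{\tfrac12\log\tfrac{\det\Gamma}{\det\Sigma}:\ \Sigma\succ0,\ \operatorname{tr}\Sigma\le Ld,\ (\Sigma^{-1})_{ij}=\theta_{ij}\ \forall(i,j)\in\mathcal E\Big\}.$$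
There is $d_0>0$ such that $r_{\mathbb S}(d)=F_{\mathcal E}(d)$ for all $0<d\le d_0$. Moreover,
$$r_{\mathbb S}(d)-r_C(d)=\frac12\sum_{(i,j)\in\mathcal E}\theta_{ij}^2\,d^2-2\sum_{\substack{i<j<k\\(i,j),(j,k),(i,k)\in\mathcal E}}\theta_{ij}\theta_{jk}\theta_{ik}\,d^3+O(d^4).$$
Consequently: (a) covers with the same $\mathcal E$ have identical sum rates for small $d$; (b) $r_{\mathbb S}(d)=r_C(d)$ for all sufficiently small $d$ if and only if $\theta_{ij}=0$ for all $(i,j)\in\mathcal E$.

**Two sources by hand.** Let $L=2$ and $\mathbb S=\{\{1\},\{2\}\}$, and write $\theta=\theta_{12}$. Then $K=\begin{pmatrix}k_{11}&\theta\\\theta&k_{22}\end{pmatrix}$ and $\operatorname{tr}K^{-1}=(k_{11}+k_{22})/(k_{11}k_{22}-\theta^2)$. We want to minimize $\det K=p-\theta^2$, where $p=k_{11}k_{22}$, subject to $k_{11}+k_{22}\le2d(p-\theta^2)$. For given $p$ the smallest possible sum is $2\sqrt p$, attained at $k_{11}=k_{22}=\sqrt p=:q$. So the optimum has equal diagonal entries, and $q$ is the smallest value $>|\theta|$ with $q\le d(q^2-\theta^2)$: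
$$dq^2-q-d\theta^2=0,\qquad q=\frac{1+\sqrt{1+4\theta^2d^2}}{2d}.$$
Since $q^2-\theta^2=q/d$, for $d<\lambda_{\min}(\Gamma)$
$$F_{\mathcal E}(d)-r_C(d)=\tfrac12\log\big(d^2(q^2-\theta^2)\big)=\tfrac12\log(qd)=\frac12\log\frac{1+\sqrt{1+4\theta^2d^2}}2=\tfrac12\theta^2d^2-\tfrac34\theta^4d^4+O(d^6).$$
The first term is the conjectured one, and there is no $d^3$ term, because two sources contain no triangle.

**Notation.** Let $P$ be the symmetric matrix with $P_{ij}=P_{ji}=\theta_{ij}$ for $(i,j)\in\mathcal E$ and all other entries, including the diagonal, equal to $0$. Put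
$$\mu=\tfrac14\operatorname{tr}P^2=\tfrac12\sum_{\mathcal E}\theta_{ij}^2,\qquad\nu=\tfrac13\operatorname{tr}P^3=2\sum_{\text{triangles in }\mathcal E}\theta_{ij}\theta_{jk}\theta_{ik}.$$
(Each pair is counted twice in $\operatorname{tr}P^2$ and each triangle six times in $\operatorname{tr}P^3$.) The claim of Theorem 4 is a gap of $\mu d^2-\nu d^3+O(d^4)$. We write $\|\cdot\|$ for the operator norm and $\|\cdot\|_F$ for the Frobenius norm. All constants, implied constants in $O(\cdot)$, and thresholds in "for small $d$" depend only on $L,\Theta,\mathbb S$, and in particular not on the code.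

## 4. The upper bound from $K=qI+P$

The two-source optimum has a constant diagonal and the frozen off-diagonal entries. The same choice works for every cover.

**Proposition 5.** As $d\downarrow0$,
$$r_{\mathbb S}(d)-r_C(d)\le\mu d^2-\nu d^3+O(d^4),\tag{4}$$
and $F_{\mathcal E}(d)-r_C(d)$ obeys the same upper bound.

**Step 1: choose $q$.** We make the distortion exactly $d$. Let $K=qI+P$. For $q>\|P\|$ the quantity $\operatorname{tr}K^{-1}$ is continuous, strictly decreasing in $q$, positive, and tends to $0$ as $q\to\infty$. So for small $d$ there is a $q$ with $\operatorname{tr}K^{-1}=Ld$, and $q\to\infty$ as $d\to0$.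

**Step 2: check Proposition 1.** On $\mathcal E$, $k_{ij}=\theta_{ij}$. Off $\mathcal E$, for $i\ne j$, $k_{ij}=0$. So the dominance condition is implied by $q-\theta_{ii}\ge\sum_{j\ne i}|\theta_{ij}|$, which holds for small $d$. Hence $r_{\mathbb S}(d)\le\frac12\log(\det\Gamma\det K)$. Also $K^{-1}$ is feasible in the definition of $F_{\mathcal E}(d)$, so the same bound holds for $F_{\mathcal E}(d)$.

**Step 3: expand.** It remains to evaluate $\log\det K$ in terms of $d$. Let $s=1/q$. Since $\operatorname{tr}P=0$, the series for $(I+sP)^{-1}$ and $\log(I+sP)$ give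
$$Ld=s\operatorname{tr}(I+sP)^{-1}=s\big(L+s^2\operatorname{tr}P^2-s^3\operatorname{tr}P^3+O(s^4)\big),$$
$$\log\det K=-L\log s-\tfrac12s^2\operatorname{tr}P^2+\tfrac13s^3\operatorname{tr}P^3+O(s^4).$$
The first line yields $s=d+O(d^3)$ and $L\log d=L\log s+s^2\operatorname{tr}P^2-s^3\operatorname{tr}P^3+O(s^4)$. Adding,
$$\tfrac12\big(\log\det K+L\log d\big)=\tfrac14s^2\operatorname{tr}P^2-\tfrac13s^3\operatorname{tr}P^3+O(s^4)=\mu d^2-\nu d^3+O(d^4).$$
By (1) the left side is $\frac12\log(\det\Gamma\det K)-r_C(d)$. $\square$

## 5. The entropy bound, and conditional independence of an unseen pair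

For the lower bound, fix any code. Its error is summarized by
$$\Sigma=\frac1n\sum_{t=1}^n\mathbb E\big[\operatorname{cov}(X(t)|J)\big],\qquad K=\Sigma^{-1}=(k_{ij}).$$
Since $J$ is finite-valued, given $J=\jmath$ with positive probability the vector $X^n$ has a density bounded by the bounded density of $X^n$ divided by $\mathbb P(J=\jmath)$, and it has finite second moments. Hence $\Sigma\succ0$ and $h(X^n|J)$ is finite. The average distortion is at least $\frac1L\operatorname{tr}\Sigma$, and $n\sum_mR_m\ge H(J)\ge I(X^n;J)$.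

The first thing to try is the argument that works in the centralized case. By subadditivity of entropy, the Gaussian maximum-entropy bound and concavity of $\log\det$,
$$\tfrac1nh(X^n|J)\le\tfrac12\log\big((2\pi e)^L\det\Sigma\big),\qquad\text{so}\qquad\sum_mR_m\ge\tfrac12\log\frac{\det\Gamma}{\det\Sigma}.\tag{5}$$
If the distortion is at most $d$, then $\operatorname{tr}\Sigma\le Ld$, and by the AM–GM inequality $\det\Sigma\le d^L$. We recover the centralized value $\frac12\log(\det\Gamma/d^L)$ and nothing more. The reason is visible: (5) never uses which encoder produced which message, so it cannot exclude $\Sigma=dI$. We need a price for having $k_{ij}\ne\theta_{ij}$ on an unseen pair.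

Here is where such a price comes from. Suppose first that $(i,j)\in\mathcal E$ and $\theta_{ij}=0$. Let $A=\{i,j\}$ and let $R$ be its complement. Given $X_R^n$, the sequences $X_i^n$ and $X_j^n$ are independent, and each message depends on at most one of them, so they remain independent given $(X_R^n,J)$. Thus the averaged conditional covariance $D$ of $X_A(t)$ given $(X_R^n,J)$ is diagonal. On the other hand, linear estimation from $X_R(t)$ and $J$ already gives $D\preceq S:=(K_{AA})^{-1}$ (this is Step 2 below with $b=0$). The entropy bound (5) uses the volume $\det S$ for the pair. But a diagonal matrix below $S$ has strictly smaller determinant than $S$ if $S$ is not diagonal, that is, if $k_{ij}\ne0$. The following lemma measures the difference.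

**Lemma 6.** Let $C'$ be a positive definite $2\times2$ matrix with correlation coefficient $\rho$, and let $D=\operatorname{diag}(D_i,D_j)$ with $D_i,D_j>0$ and $D\preceq C'$. Then $\displaystyle\tfrac12\log\frac{\det C'}{D_iD_j}\ge\operatorname{artanh}|\rho|$.

**Proof.** Let $c_1,c_2$ be the diagonal entries of $C'$, and let $x=D_i/c_1$, $y=D_j/c_2$, both in $(0,1]$. Since $C'-D\succeq0$, its determinant is nonnegative, which says $(1-x)(1-y)\ge\rho^2$. From $x+y\ge2\sqrt{xy}$ we get $(1-\sqrt{xy})^2\ge(1-x)(1-y)\ge\rho^2$, so $\sqrt{xy}\le1-|\rho|$. Therefore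
$$\frac12\log\frac{\det C'}{D_iD_j}=\frac12\log\frac{1-\rho^2}{xy}\ge\frac12\log\frac{1-\rho^2}{(1-|\rho|)^2}=\frac12\log\frac{1+|\rho|}{1-|\rho|}=\operatorname{artanh}|\rho|.\qquad\square$$

So if $\theta_{ij}=0$, the bound (5) improves by $\operatorname{artanh}\big(|k_{ij}|/\sqrt{k_{ii}k_{jj}}\big)$. If $\theta_{ij}\ne0$ the argument stops at its first line: $X_i$ and $X_j$ are dependent given $X_R$, and $D$ need not be diagonal.

## 6. An auxiliary observation that decouples the pair

The way past this is to reveal one more noisy linear observation $V=\alpha X_i+\beta X_j+N$, chosen so that given $X_R$ and $V$ the pair becomes independent. Observing $V$ adds $\alpha\beta$ to the $(i,j)$ entry of the information matrix, so we need $\alpha\beta=-\theta_{ij}$. Revealing $V$ must be paid for in the entropy computation, but the payment will cancel exactly against a determinant ratio.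

**Proposition 7.** For every code, with $\max_\emptyset:=0$,
$$\sum_mR_m\ \ge\ \frac12\log\frac{\det\Gamma}{\det\Sigma}+\max_{(i,j)\in\mathcal E}\operatorname{artanh}\frac{|k_{ij}-\theta_{ij}|}{\sqrt{k_{ii}k_{jj}}+|\theta_{ij}|}.\tag{6}$$

If $\mathcal E=\emptyset$ this is (5). Otherwise fix $(i,j)\in\mathcal E$, let $A=\{i,j\}$ and $R=A^c$. If $R=\emptyset$, drop $X_R$ everywhere and read $\det\Sigma_{RR}=1$.

**Step 1: make the pair conditionally independent.** Choose real $\alpha,\beta$ with
$$\alpha\beta=-\theta_{ij},\qquad\alpha^2=|\theta_{ij}|\sqrt{k_{ii}/k_{jj}},\qquad\beta^2=|\theta_{ij}|\sqrt{k_{jj}/k_{ii}}.$$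
This is possible since $\alpha^2\beta^2=\theta_{ij}^2$; the split between $\alpha$ and $\beta$ will matter only in Step 4. Let $V(t)=\alpha X_i(t)+\beta X_j(t)+N(t)$ with $N(t)$ i.i.d. $\mathcal N(0,1)$, independent of everything else, and put $b=(\alpha,\beta)^T$. Given $X_R(t)=x_R$ and $V(t)=v$, the density of $(X_i(t),X_j(t))$ is proportional to
$$\exp\big\{-\tfrac12\theta_{ii}x_i^2-\tfrac12\theta_{jj}x_j^2-\theta_{ij}x_ix_j+(\text{linear in }x_i,x_j)-\tfrac12(v-\alpha x_i-\beta x_j)^2\big\}.$$
The coefficient of $x_ix_j$ is $-\theta_{ij}-\alpha\beta=0$, so the density factors, and $X_i^n,X_j^n$ are independent given $(X_R^n,V^n)$. Because $(i,j)\in\mathcal E$, no $\mathcal S_m$ contains both $i$ and $j$. So, given $X_R^n$, each $J_m$ is a function of $X_i^n$ only, of $X_j^n$ only, or constant. Conditioning further on $J=\jmath$ multiplies the product density by indicators, each involving only one of the two sequences, and so keeps it a product. Hence $X_i^n$ and $X_j^n$ are independent given $(X_R^n,V^n,J)$, and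
$$D:=\frac1n\sum_t\mathbb E\big[\operatorname{cov}(X_A(t)|X_R^n,V^n,J)\big]=\operatorname{diag}(D_i,D_j).$$
Here $D_i,D_j>0$, because the conditional laws have densities.

**Step 2: bound the errors by linear estimation.** We compare $D$ and the conditional variance of $V$ with a Gaussian problem that depends only on $\Sigma$. Let $Z(t)=X(t)-\mathbb E[X(t)|J]$. Then $\frac1n\sum_t\mathbb E[Z(t)Z(t)^T]=\Sigma$, and $V(t)-\mathbb E[V(t)|J]=b^TZ_A(t)+N(t)$ with $N(t)$ independent of $Z(t)$. Given $(X_R^n,V^n,J)$ we know $Z_R(t)$ and $b^TZ_A(t)+N(t)$. Estimate $Z_A(t)$ from these two by one linear rule, the same for all $t$, chosen to be LMMSE-optimal for the averaged second moments. The averaged error matrix of a fixed linear rule depends only on the averaged second moments, and these equal the second moments of the Gaussian problem with $G\sim\mathcal N(0,\Sigma)$ in place of $Z(t)$. In that problem, by (3), $G_A$ given $G_R$ has precision matrix $K_{AA}$, and observing $b^TG_A+N$ adds $bb^T$. Since conditional covariance is the smallest error matrix on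 average,
$$D\preceq C':=(K_{AA}+bb^T)^{-1}.$$
Estimating $V(t)$ from $Z_R(t)$ and $J$ in the same way gives, with $S=(K_{AA})^{-1}$,
$$\frac1n\sum_t\mathbb E\big[\operatorname{var}(V(t)|X_R^n,J)\big]\le1+b^TSb=\det(I+Sbb^T)=\det S\cdot\det(S^{-1}+bb^T)=\frac{\det S}{\det C'}.$$

**Step 3: bound the entropy.** We split $h(X^n|J)$ so that the diagonal matrix $D$ enters:
$$h(X^n|J)=h(X_R^n|J)+h(X_A^n|X_R^n,V^n,J)+I(X_A^n;V^n|X_R^n,J).$$
All terms are finite. Given $J$, both $X^n$ and $X_R^n$ have bounded densities and finite second moments, so $h(X_A^n|X_R^n,J)$ is finite. Moreover $I(X_A^n;V^n|X_R^n,J)=h(V^n|X_R^n,J)-h(N^n)$ lies between $0$ and the finite bound below. By subadditivity, the Gaussian maximum-entropy bound and Jensen's inequality (concavity of $\log\det$, over the conditioning and over $t$):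

- $h(X_R^n|J)\le\frac n2\log\det(2\pi e\Sigma_{RR})$;
- $h(X_A^n|X_R^n,V^n,J)\le\frac n2\log\big((2\pi e)^2D_iD_j\big)$;
- $h(V^n|X_R^n,J)-h(N^n)\le\frac n2\log\frac{\det S}{\det C'}$, using Step 2 and $h(N^n)=\frac n2\log(2\pi e)$.

By (3), $\det\Sigma_{RR}\det S=\det\Sigma$. Adding the three bounds,
$$\tfrac1nh(X^n|J)\le\tfrac12\log\big((2\pi e)^L\det\Sigma\big)-\tfrac12\log\frac{\det C'}{D_iD_j}.$$
The price $\det S/\det C'$ of revealing $V$ has turned $\det S$ into $\det C'$, with no loss.

**Step 4: compute the gain.** By Lemma 6 the last term is at least $\operatorname{artanh}|\rho|$, where $\rho$ is the correlation coefficient of $C'$. For a $2\times2$ matrix $|\rho|$ can be read off the inverse, $C'^{-1}=K_{AA}+bb^T$: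
$$|\rho|=\frac{|k_{ij}+\alpha\beta|}{\sqrt{(k_{ii}+\alpha^2)(k_{jj}+\beta^2)}}=\frac{|k_{ij}-\theta_{ij}|}{\sqrt{k_{ii}k_{jj}}+|\theta_{ij}|}.$$
Indeed, the product under the root is $k_{ii}k_{jj}+k_{ii}\beta^2+k_{jj}\alpha^2+\theta_{ij}^2$, and the two middle terms both equal $|\theta_{ij}|\sqrt{k_{ii}k_{jj}}$. (By AM–GM their sum is never smaller when $\alpha\beta=-\theta_{ij}$, so this split maximizes $|\rho|$.) Finally $\sum_mR_m\ge\frac1nI(X^n;J)=\frac12\log\big((2\pi e)^L\det\Gamma\big)-\frac1nh(X^n|J)$, which gives (6) for the chosen pair. The pair was arbitrary. $\square$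

If the encoders also use independent private randomness, the proof is unchanged. The density of $X^n$ given $J=\jmath$ is still bounded, and given $X_R^n$ each message depends on private noise and at most one of $X_i^n,X_j^n$, so the factorization in Step 1 persists.

## 7. Near-optimal error matrices are close to $dI$

To use (6) we need to know the size of the $k_{ii}$ and how the entries of $K$ control those of $\Sigma$. Write $\Sigma=dT$, so $dK=T^{-1}$. The next lemma says that if $\det T$ is nearly maximal under the trace constraint, then $T$ is nearly $I$.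

**Lemma 8.** Let $\kappa>0$. There is $d_\kappa>0$ such that if $T\succ0$, $\operatorname{tr}T\le L$, $-\frac12\log\det T\le\kappa d^2$ and $0<d\le d_\kappa$, then with $c=\sqrt{12\kappa}$
$$\|T-I\|\le cd\le\tfrac12,\qquad\|T^{-1}-I\|\le2cd,\qquad\|T^{-1}-I+(T-I)\|\le2c^2d^2.$$

**Proof.** Write the eigenvalues of $T$ as $1+x$ with $x>-1$. Then
$$\sum\big(x-\log(1+x)\big)=\operatorname{tr}T-L-\log\det T\le2\kappa d^2,$$
and every summand is nonnegative, hence at most $2\kappa d^2$. If $x>1$, then $x-\log(1+x)\ge1-\log2>0.3$, because $x-\log(1+x)$ increases for $x>0$. If $-1<x\le0$, the power series gives $x-\log(1+x)=\sum_{k\ge2}(-x)^k/k\ge x^2/2$. If $0<x\le1$, then $x-\log(1+x)\ge\frac{x^2}2-\frac{x^3}3\ge\frac{x^2}6$. So once $2\kappa d^2<0.3$ the case $x>1$ is excluded, and $x^2\le12\kappa d^2$. This is $\|T-I\|\le cd$; take $d_\kappa$ so small that also $cd\le\frac12$. Put $Y=T-I$. Then $\|T^{-1}\|\le2$, and the identities $T^{-1}-I=-YT^{-1}$ and $T^{-1}-I+Y=Y(I-T^{-1})=Y^2T^{-1}$ give the other two bounds. $\square$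

## 8. The second-order term

The upper half of Theorem 3 is (4). The lower half follows from a uniform statement about codes: there are $C,d_1$ such that every code with average distortion $\le d\le d_1$ satisfies
$$\sum_mR_m\ge\tfrac12\log\frac{\det\Gamma}{d^L}+\mu d^2-Cd^3.\tag{7}$$
Given (7), let $d<d_1$. For each small $\epsilon>0$ there is a code with sum rate at most $r_{\mathbb S}(d)+2\epsilon$ and distortion at most $d+\epsilon$. Apply (7) at $d+\epsilon$ and let $\epsilon\downarrow0$; with (1) this gives $r_{\mathbb S}(d)-r_C(d)\ge\mu d^2-Cd^3$.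

**Step 1: discard expensive codes.** Let $\delta=\sum_mR_m-\frac12\log(\det\Gamma/d^L)$ and $\Sigma=dT$, so $\operatorname{tr}T\le L$, and $-\frac12\log\det T\ge0$ by AM–GM. By (6) and $\operatorname{artanh}x\ge x$ for $0\le x<1$,
$$\delta\ge-\tfrac12\log\det T+\max_{(i,j)\in\mathcal E}\frac{|k_{ij}-\theta_{ij}|}{\sqrt{k_{ii}k_{jj}}+|\theta_{ij}|}.\tag{8}$$
In particular $\delta\ge0$. If $\delta\ge\mu d^2$ there is nothing to prove, and this covers $\mu=0$. So let $\mu>0$ and $\delta<\mu d^2$.

**Step 2: locate $K$ on $\mathcal E$.** Both terms in (8) are nonnegative, so each is below $\mu d^2$. From the first, Lemma 8 applies with $\kappa=\mu$, and $dK=T^{-1}$ with $\|T^{-1}\|\le2$ gives $k_{ii}\le2/d$. The second then gives, for $(i,j)\in\mathcal E$,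
$$|k_{ij}-\theta_{ij}|\le\mu d^2\Big(\frac2d+|\theta_{ij}|\Big)=O(d).$$

**Step 3: transfer to $T$.** By the third bound of Lemma 8, for $i\ne j$ we have $T_{ij}=-dk_{ij}+O(d^2)$. So on $\mathcal E$, $T_{ij}=-d\theta_{ij}+O(d^2)$.

**Step 4: pay for the off-diagonal entries of $T$.** A matrix $T$ with $\operatorname{tr}T\le L$ and nonzero off-diagonal entries loses determinant. To quantify this, use $\log(1+x)\le x-\frac{x^2}2+\frac{x^3}3$ for $x>-1$: the right side minus the left has derivative $x^3/(1+x)$, so its minimum is $0$, at $x=0$. Applying it to the eigenvalues of $T-I$, whose norm is $O(d)$,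
$$\delta\ge-\tfrac12\log\det T\ge\tfrac12(L-\operatorname{tr}T)+\tfrac14\|T-I\|_F^2-\tfrac16\operatorname{tr}(T-I)^3\ge\tfrac12\sum_{\mathcal E}T_{ij}^2-O(d^3)=\mu d^2-O(d^3).$$
This is (7), and Theorem 3 is proved. $\blacksquare$

## 9. The exact formula $r_{\mathbb S}(d)=F_{\mathcal E}(d)$ for small $d$

In Section 8 we used (6) crudely: it forced $k_{ij}-\theta_{ij}$ to be small, and then its last term was thrown away. For the exact formula we keep that term. If a code violates the constraints $k_{ij}=\theta_{ij}$ by $e$, then (6) charges a price of order $de$. We show that restoring the constraints costs only order $d^2e$.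

Fix $\kappa=\mu+1$ and $c=\sqrt{12\kappa}$. By Proposition 5, for small $d$,
$$F_{\mathcal E}(d)\le\tfrac12\log\frac{\det\Gamma}{d^L}+\kappa d^2.\tag{9}$$

**Step 1: $F_{\mathcal E}$ is attained and semicontinuous from the right.** We need minimizers, and we need to pass from distortion $d+\epsilon$ to $d$. For small $d$ the feasible set is nonempty by Proposition 5. Sublevel sets of the objective are compact: $\Sigma$ is bounded by the trace constraint, $\det\Sigma$ is bounded below, and the constraints are closed on $\Sigma\succ0$. So the minimum is attained. The feasible set grows with $d$, so $F_{\mathcal E}(d+\epsilon)\le F_{\mathcal E}(d)$. The minimizers for $d+\epsilon$ are therefore bounded with determinant at least $\det\Gamma\,e^{-2F_{\mathcal E}(d)}$. Choose $\epsilon_k\downarrow0$ along which $F_{\mathcal E}(d+\epsilon_k)$ tends to $\liminf_{\epsilon\downarrow0}F_{\mathcal E}(d+\epsilon)$. A subsequence of the minimizers converges to a matrix feasible for $d$, whose objective is that liminf. Hence $\liminf_{\epsilon\downarrow0}F_{\mathcal E}(d+\epsilon)\ge F_{\mathcal E}(d)$.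

**Step 2: achievability, $r_{\mathbb S}(d)\le F_{\mathcal E}(d)$.** We check that a minimizer satisfies the dominance condition of Proposition 1. Let $\Sigma=dT$ be a minimizer. Then $\operatorname{tr}T\le L$, and by (9) $-\frac12\log\det T\le\kappa d^2$, so Lemma 8 applies. Since $\|T\|\le\frac32$, $K=T^{-1}/d$ has $k_{ii}\ge\frac2{3d}\ge\frac1{2d}$, and $\|T^{-1}-I\|\le2cd$ gives $|k_{ij}|\le2c$ for $i\ne j$. For small $d$, $\frac1{2d}-\theta_{ii}\ge\sum_{j\ne i}(2c+|\theta_{ij}|)$, so dominance holds. Proposition 1 and monotonicity give $r_{\mathbb S}(d)\le r_{\mathbb S}(\frac1L\operatorname{tr}\Sigma)\le F_{\mathcal E}(d)$.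

**Step 3: reduce the converse to good codes.** We show that for small $d$ every code with distortion $\le d$ has $\sum_mR_m\ge F_{\mathcal E}(d)$. This suffices. Codes with sum rate at most $r_{\mathbb S}(d)+2\epsilon$ and distortion at most $d+\epsilon$ then give $r_{\mathbb S}(d)+2\epsilon\ge F_{\mathcal E}(d+\epsilon)$, and Step 1 gives $r_{\mathbb S}(d)\ge F_{\mathcal E}(d)$. If $\sum_mR_m\ge\frac12\log(\det\Gamma/d^L)+\kappa d^2$, we are done by (9). Otherwise (5) gives $-\frac12\log\det T<\kappa d^2$ for $\Sigma=dT$, and Lemma 8 applies: $\frac12I\preceq T\preceq\frac32I$, hence $\frac2{3d}I\preceq K\preceq\frac2dI$, and $|k_{ij}|\le2c$ for $i\ne j$.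

**Step 4: restore the constraints.** We modify $K$ so that its entries on $\mathcal E$ become correct. Let $e=\max_{\mathcal E}|k_{ij}-\theta_{ij}|$, with $e=0$ if $\mathcal E=\emptyset$. Then $e$ is bounded by a constant $C$, because $|k_{ij}|\le2c$. Let $\Delta$ be the symmetric matrix with entries $k_{ij}-\theta_{ij}$ on $\mathcal E$ and zero elsewhere, so $\|\Delta\|\le Le$. Put
$$K'=K-\Delta,\qquad K_s=K'+sI\quad(s\ge0).$$
On $\mathcal E$ both have entries $\theta_{ij}$. Since $\|\Delta\|\le LC$, for small $d$ we have $\frac1{2d}I\preceq K'\preceq\frac3dI$. The parameter $s$ is there to repair the trace constraint, which $K'^{-1}$ may violate.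

**Step 5: the trace.** We find how large $s$ must be. From $K'^{-1}=\Sigma+\Sigma\Delta K'^{-1}$, applied twice, $K'^{-1}=\Sigma+\Sigma\Delta\Sigma+\Sigma\Delta\Sigma\Delta K'^{-1}$, so
$$\operatorname{tr}K'^{-1}-\operatorname{tr}\Sigma=\operatorname{tr}(\Sigma^2\Delta)+\operatorname{tr}(\Sigma\Delta\Sigma\Delta K'^{-1})\le c_2d^3e.$$
For the first trace, with $Y=T-I$, $\Sigma^2=d^2(I+2Y+Y^2)$ has off-diagonal entries $O(d^3)$, and $\Delta$ has zero diagonal and entries at most $e$. For the second, $\|\Sigma\|\le\frac32d$, $\|K'^{-1}\|\le2d$ and $\|\Delta\|\le Le$ give $O(d^3e^2)=O(d^3e)$. On the other hand, if $0\le s\le1/d$, then $K'^{-1}-K_s^{-1}=sK'^{-1}K_s^{-1}$, these matrices commute, and the eigenvalues of $K'$ and $K_s$ are at most $\frac3d$ and $\frac4d$. Therefore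
$$\operatorname{tr}K'^{-1}-\operatorname{tr}K_s^{-1}=s\operatorname{tr}\big(K'^{-1}K_s^{-1}\big)\ge sL\cdot\frac d3\cdot\frac d4=\frac{sLd^2}{12}.$$
Take $s=12c_2de/L$, which is at most $1/d$ for small $d$. Then $\operatorname{tr}K_s^{-1}\le\operatorname{tr}\Sigma\le Ld$, so $K_s^{-1}$ is feasible for $F_{\mathcal E}(d)$.

**Step 6: the determinant.** We bound what the repair costs. By concavity of $\log\det$, whose gradient at $K$ is $K^{-1}=\Sigma$, and since $|\Sigma_{ij}|=d|T_{ij}|\le cd^2$ for $i\ne j$,
$$\log\det K_s-\log\det K\le\operatorname{tr}\big(\Sigma(sI-\Delta)\big)\le sLd+2|\mathcal E|\,c\,d^2e=:2c_3d^2e,\qquad c_3=6c_2+|\mathcal E|c.$$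
Hence $F_{\mathcal E}(d)\le\frac12\log(\det\Gamma\det K_s)\le\frac12\log\frac{\det\Gamma}{\det\Sigma}+c_3d^2e$.

**Step 7: compare with the price.** If $e=0$, Step 6 and (5) give $F_{\mathcal E}(d)\le\sum_mR_m$. If $e>0$, apply (6) to a pair attaining $e$, with $\operatorname{artanh}x\ge x$ and $k_{ii}\le2/d$. For $d\max_{\mathcal E}|\theta_{ij}|\le1$,
$$\sum_mR_m\ge\tfrac12\log\frac{\det\Gamma}{\det\Sigma}+\frac e{2/d+\max_{\mathcal E}|\theta_{ij}|}\ge\tfrac12\log\frac{\det\Gamma}{\det\Sigma}+\frac{de}3\ge F_{\mathcal E}(d)-c_3d^2e+\frac{de}3\ge F_{\mathcal E}(d)$$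
once $c_3d\le\frac13$. So $r_{\mathbb S}(d)=F_{\mathcal E}(d)$ for all sufficiently small $d$, that is, on some interval $0<d\le d_0$.

With Section 3, for two sources and $\mathbb S=\{\{1\},\{2\}\}$ this gives the closed form $r_{\mathbb S}(d)-r_C(d)=\frac12\log\frac{1+\sqrt{1+4\theta_{12}^2d^2}}2$ for all small $d$.

## 10. The cubic term and the role of triangles

It remains to expand $F_{\mathcal E}$ to third order and to read off (a) and (b) of Theorem 4. The upper bound is (4), so we need the matching lower bound. The minimizer has the frozen entries, and its other entries are free. We must show that using this freedom gains nothing before order $d^4$.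

**Step 1: isolate the free entries.** Let $K$ be the inverse of a minimizer $\Sigma=dT$ and write $dK=T^{-1}=I+H$. As in Section 9, Step 2, Lemma 8 gives $\|H\|\le2cd$. On $\mathcal E$, $H_{ij}=d\theta_{ij}$. So $H=dP+G$, where $G$ vanishes on $\mathcal E$ and $\|G\|_F=O(d)$.

**Step 2: combine trace and determinant.** We eliminate the linear term $\operatorname{tr}H$. Since $\operatorname{tr}(I+H)^{-1}=\operatorname{tr}T\le L$ and $(I+H)^{-1}=I-H+H^2-H^3+O(d^4)$,
$$\operatorname{tr}H\ge\operatorname{tr}H^2-\operatorname{tr}H^3-O(d^4).$$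
By (1), $2(F_{\mathcal E}(d)-r_C(d))=\log\det(dK)=\log\det(I+H)$, so
$$2\big(F_{\mathcal E}(d)-r_C(d)\big)=\operatorname{tr}H-\tfrac12\operatorname{tr}H^2+\tfrac13\operatorname{tr}H^3+O(d^4)\ge\tfrac12\operatorname{tr}H^2-\tfrac23\operatorname{tr}H^3-O(d^4).$$

**Step 3: show that $G$ cannot help.** Since $P$ and $G$ have disjoint supports, $\operatorname{tr}(PG)=0$ and $\operatorname{tr}H^2=d^2\operatorname{tr}P^2+\|G\|_F^2$. Next,
$$\operatorname{tr}H^3-d^3\operatorname{tr}P^3=3d^2\operatorname{tr}(P^2G)+3d\operatorname{tr}(PG^2)+\operatorname{tr}G^3,$$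
and $|\operatorname{tr}G^3|\le\|G\|_F^3=O(d)\|G\|_F^2$. So with a suitable $C$,
$$\tfrac23\big|\operatorname{tr}H^3-d^3\operatorname{tr}P^3\big|\le C\big(d^2\|G\|_F+d\|G\|_F^2\big).$$
The square $\|G\|_F^2$ absorbs these errors: for $Cd\le\frac14$,
$$\tfrac12\|G\|_F^2-Cd^2\|G\|_F-Cd\|G\|_F^2\ge\tfrac14\|G\|_F^2-Cd^2\|G\|_F\ge-C^2d^4,$$
the last step being the minimum of a quadratic in $\|G\|_F$. Therefore
$$F_{\mathcal E}(d)-r_C(d)\ge\tfrac14d^2\operatorname{tr}P^2-\tfrac13d^3\operatorname{tr}P^3-O(d^4)=\mu d^2-\nu d^3-O(d^4),$$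
which matches (4). Since $r_{\mathbb S}=F_{\mathcal E}$ for small $d$, the expansion in Theorem 4 is proved.

**Step 4: the consequences.** For (a), $F_{\mathcal E}$ depends on $\mathbb S$ only through $\mathcal E$. For (b), if $\theta_{ij}=0$ on $\mathcal E$, then $\Sigma=dI$ is feasible, so for small $d$ we have $r_{\mathbb S}(d)=F_{\mathcal E}(d)\le\frac12\log(\det\Gamma/d^L)=r_C(d)$, and $r_{\mathbb S}\ge r_C$ gives equality (this is Proposition 2 again). If some $\theta_{ij}\ne0$ on $\mathcal E$, the gap is $\mu d^2+O(d^3)$ with $\mu>0$, hence positive for all small $d>0$. $\blacksquare$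

Three examples show the statements at work. The covers $\{\{1,2\},\{2,3\},\{1,3\}\}$ and $\{\{1,2,3\}\}$ both have $\mathcal E=\emptyset$, so for every $\Gamma$ they have the same sum rate at small $d$. For the cover $\{\{1,2\},\{2,3\}\}$ and the source $X_2=X_1+X_3+N$ of Section 1, where the unseen sources are independent but $\theta_{13}=1$, the gap is $\frac12d^2+O(d^4)$, since one unseen pair forms no triangle. Finally, take $L=3$, fully separate encoders, $0<\theta<\frac12$, and $\Theta$ with unit diagonal and all off-diagonal entries equal to $\theta$, or all equal to $-\theta$. Both matrices are positive definite, with eigenvalues $1+2\theta,1-\theta,1-\theta$ and $1-2\theta,1+\theta,1+\theta$ respectively. The gaps are $\frac32\theta^2d^2-2\theta^3d^3+O(d^4)$ and $\frac32\theta^2d^2+2\theta^3d^3+O(d^4)$. The $d^2$ term does not see the signs of the $\theta_{ij}$, while the $d^3$ term sees the sign of their product around the triangle.
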